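\title{Every nice graph is universally $3$-edge-weightable}

\begin{abstract}
An edge weighting of a graph is proper if adjacent vertices have different sums of incident weights. We prove that for every graph without a $K_2$ component and every set $Q$ of three real numbers there is a proper weighting with all weights in $Q$. The same holds for three elements of a torsion-free abelian group and, when all components have odd order, for arbitrary vertex weights and three-element lists of integers that contain both parities. In the proof one of the three weights prescribes a parity at each vertex along a maximum cut, and the other two separate the ends of the uncut edges by means of the Combinatorial Nullstellensatz.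
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs are simple, finite and undirected. Let $G=(V,E)$ be a graph and $Q\subset\mathbb R$. A \emph{$Q$-edge weighting} is a map $w\colon E\to Q$, and the \emph{weighted degree} of a vertex $v$ is $d_w(v)=\sum_{e\ni v}w(e)$. An edge $uv$ is a \emph{conflict} if $d_w(u)=d_w(v)$, and $w$ is \emph{proper} if it has no conflict, that is, if $d_w$ is a proper vertex coloring.

Two small graphs mark the limits, and both arguments are valid for weights in any abelian group. The two ends of a $K_2$ component always have the same weighted degree, so such an edge is a conflict under every weighting; a graph is called \emph{nice} if it has no $K_2$ component. In $K_3$ with only two weights available, two edges have the same weight, and the third edge is then a conflict. So nice graphs need at least three weights in general.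

Which three weights? Multiplying all weights by a nonzero constant preserves properness. Adding a constant $t$ changes $d_w(u)-d_w(v)$ by $t(d(u)-d(v))$, where $d$ is the ordinary degree, so translation preserves properness on regular graphs but not in general. The sets $\{1,2,3\}$, $\{0,1,2\}$ and $\{-1,0,1\}$ thus pose different problems, and $\{1,2,4\}$ is not even an affine image of these. A graph is \emph{universally $3$-edge-weightable} if it has a proper $Q$-edge weighting for every $3$-element set $Q\subset\mathbb R$. The following question is posed in~\cite{Deng}:
\begin{quote}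
\emph{Is every nice graph universally $3$-edge-weightable?}
\end{quote}

The property lies between two others. A graph is \emph{edge-weight $k$-choosable} if for all $k$-element lists $L(e)\subset\mathbb R$ there is a proper weighting with $w(e)\in L(e)$ for every edge $e$; it is \emph{$(1,k)$-choosable} if this remains true when an arbitrary prescribed real number is added to the weighted degree of each vertex. An edge-weight $3$-choosable graph is universally $3$-edge-weightable (take $L(e)=Q$), and a universally $3$-edge-weightable graph has a proper $\{1,2,3\}$-edge weighting. The known results point to the answer yes: every nice graph has a proper $\{1,2,3\}$-edge weighting (the 1-2-3 theorem of Keusch); every nice graph is $(1,5)$-choosable, hence edge-weight $5$-choosable; nice graphs of maximum average degree less than $\frac{11}{4}$ are $(1,3)$-choosable, hence edge-weight $3$-choosable; and every $k$-regular graph with $k\ge2$ is universally $3$-edge-weightable. We prove that the answer is yes, without using any of these results.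

\begin{theorem}\label{thm:main}
For every nice graph $G$ and every $3$-element set $Q\subset\mathbb R$ there is a proper $Q$-edge weighting of $G$. Hence a graph is universally $3$-edge-weightable if and only if it is nice.
\end{theorem}

\begin{corollary}\label{cor:groups}
Let $A$ be a torsion-free abelian group and $Q\subset A$ with $|Q|\ge3$. Every nice graph has an edge weighting $w\colon E\to Q$ such that $\sum_{e\ni u}w(e)\ne\sum_{e\ni v}w(e)$ for all edges $uv$. Conversely, a graph with a $K_2$ component has no such weighting for any $Q$, and $3$ is optimal: for no abelian group $A$ and no $2$-element set $Q\subset A$ does $K_3$ have such a weighting.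
\end{corollary}

For graphs of odd order the method gives a list version with vertex weights.

\begin{theorem}\label{thm:odd}
Let every component of $G$ have an odd number of vertices. Let $f\colon V\to\mathbb R$ be arbitrary, and let $L(e)$, $e\in E$, be $3$-element sets of integers, each containing an even and an odd number. Then there are $w(e)\in L(e)$ such that $D_w(v)=f(v)+\sum_{e\ni v}w(e)$ satisfies $D_w(u)\ne D_w(v)$ for every edge $uv$.
\end{theorem}

The hypothesis on the order cannot simply be dropped: $K_2$ with $f(u)=f(v)$ is a counterexample. The list version for even order, and edge-weight $3$-choosability in general, are not claimed here.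

The three weights play different roles. After a reduction to integers, two of them, $\alpha$ and $\beta$, have the same parity in a suitable sense, and the third, $\gamma$, has the other parity. The set of edges of weight $\gamma$ then assigns a parity to every vertex, and an edge whose ends have different parities is not a conflict. The remaining edges are repaired by switching some reserved edges between $\alpha$ and $\beta$, which does not disturb the parities (Section~\ref{sec:toggles}). If the parities form a maximum cut, a suitable set of reserved edges always exists (Section~\ref{sec:cuts}). The only obstruction is the handshake lemma, which forbids half of all parity assignments. For odd order one escapes by exchanging the two sides of the cut (Section~\ref{sec:odd}). For even order we assemble the parities from maximum cuts of pieces of the blocks of $G$, starting from a root (Sections~\ref{sec:blocks}--\ref{sec:regular}); when the edges at the root cannot be repaired by switching, we give the root a larger weighted degree than its competing neighbors (Sections~\ref{sec:exceptional} and~\ref{sec:stuck}).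

Throughout, $\mathbb F_2=\{0,1\}$, parities are computed in $\mathbb F_2$, and $[\,\cdot\,]$ is the Iverson bracket, equal to $1$ for a true statement and $0$ for a false one.

\section{Parities and toggles}\label{sec:toggles}

\subsection*{Reduction to integer weights}

\begin{lemma}\label{lem:integers}
If every nice graph has a proper $Q$-edge weighting for every $3$-element set $Q\subset\mathbb Z$, then Theorem~\ref{thm:main} and Corollary~\ref{cor:groups} hold.
\end{lemma}

\begin{proof}
The statements about $K_2$ and $K_3$ were proved in the introduction, and $\mathbb R$ is a torsion-free abelian group, so it suffices to prove the first assertion of the corollary. Keep three elements of $Q$. They generate a finitely generated torsion-free abelian group, which is isomorphic to some $\mathbb Z^k$. For an integer $t$ let $\lambda_t(y)=\sum_{i=1}^ky_it^{i-1}$. For each of the three differences $y\ne0$ of the chosen elements, $\lambda_t(y)$ is a nonzero polynomial in $t$, so some $\lambda_t$ is injective on the three elements. Take a proper weighting by the three images and replace each weight by its preimage. Equal sums have equal images under $\lambda_t$,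 so no conflict arises.
\end{proof}

Components can be treated separately and isolated vertices have no edges, so from now on $G$ is connected with $n=|V|\ge3$. The following setting contains both theorems.

\begin{definition}\label{def:instance}
A \emph{parity instance} on $G$ consists of reals $f(v)$, three distinct reals $\alpha_e,\beta_e,\gamma_e$ for each edge $e$, and a map $h\colon V\to\mathbb F_2$ with the following property. Call $w$ \emph{admissible} if $w(e)\in\{\alpha_e,\beta_e,\gamma_e\}$ for all $e$, and put $D_w(v)=f(v)+\sum_{e\ni v}w(e)$, $Z_w=\{e:w(e)=\gamma_e\}$ and $\pi_w(v)=h(v)+\deg_{Z_w}(v)\in\mathbb F_2$. Then for every admissible $w$ and every edge $uv$,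
\begin{equation}\label{eq:A}
D_w(u)=D_w(v)\quad\text{implies}\quad\pi_w(u)=\pi_w(v).
\end{equation}
An edge $uv$ is a \emph{conflict} if $D_w(u)=D_w(v)$, and $w$ is \emph{proper} if there is none.
\end{definition}

\begin{lemma}\label{lem:instances}
\begin{itemize}
\item[(a)] Let $Q\subset\mathbb Z$ have three elements. After replacing $Q$ by $-Q$ if necessary, we can write $Q=\{\alpha,\beta,\gamma\}$ with $\beta=\max Q$ and find $h$, with $h(v)$ depending only on $d(v)$, such that $f=0$, $\alpha_e=\alpha$, $\beta_e=\beta$, $\gamma_e=\gamma$ and $h$ form a parity instance.
\item[(b)] For $f$ and $L(e)$ as in Theorem~\ref{thm:odd} there is a parity instance with this $f$ and with $\{\alpha_e,\beta_e,\gamma_e\}=L(e)$.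
\end{itemize}
\end{lemma}

\begin{proof}
(a) The elements of $Q$ may all have the same parity, and we may not translate them, so we measure parity relative to their differences. Let $q_0\in Q$, let $m$ be the greatest common divisor of the differences of elements of $Q$, and write $x=q_0+mx'$ for $x\in Q$. The three integers $x'$ include $0$ and have greatest common divisor $1$, so both parities occur among them. Hence two elements of $Q$ have $x'$ of the same parity $\mu$, and the third, $\gamma$, has the other parity. Replacing $Q$ by $-Q$ preserves these parities and properness, so we may assume $\gamma\ne\max Q$; let $\beta=\max Q$ and let $\alpha$ be the remaining element. Put $h(v)=\lfloor q_0d(v)/m\rfloor+\mu d(v)\bmod 2$. From $d_w(v)=q_0d(v)+m\sum_{e\ni v}w(e)'$ we get $\lfloor d_w(v)/m\rfloor=\lfloor q_0d(v)/m\rfloor+\sum_{e\ni v}w(e)'$, and the last sum has parity $\mu d(v)+\deg_{Z_w}(v)$. So $\pi_w(v)$ is the parity of $\lfloor d_w(v)/m\rfloor$, a function of $d_w(v)$ alone, and \eqref{eq:A} holds.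

(b) Let $\alpha_e,\beta_e$ be the two elements of $L(e)$ of equal parity, $\gamma_e$ the third, and $h(v)=\lfloor f(v)\rfloor+\sum_{e\ni v}\alpha_e\bmod2$. Then $\lfloor D_w(v)\rfloor=\lfloor f(v)\rfloor+\sum_{e\ni v}w(e)$ has parity $\pi_w(v)$.
\end{proof}

We call an instance as in (a) a \emph{constant instance}.

\subsection*{The method on $K_4$}

\begin{example}\label{ex:K4}
Take a constant instance on $K_4$ with vertices $1,2,3,4$; here $h$ is constant. We want $Z_w$ to have odd degree exactly at $3$ and $4$. Then, by \eqref{eq:A}, the four edges between $\{1,2\}$ and $\{3,4\}$ are safe, and only $12$ and $34$ are in danger. For these two edges we reserve two others, $13$ and $24$, whose weights $a,b\in\{\alpha,\beta\}$ are left open; the choice of $a,b$ does not affect $Z_w$. The unreserved edges form the cycle $1234$, and in it we find $Z_w=\{34\}$. With weight $\alpha$ on $12,23,14$,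
\[
D_w(1)=2\alpha+a,\quad D_w(2)=2\alpha+b,\quad D_w(3)=\alpha+\gamma+a,\quad D_w(4)=\alpha+\gamma+b .
\]
The product of the two dangerous differences is $(a-b)^2$, and $a=\alpha$, $b=\beta$ makes it nonzero. Parity is needed: $D_w(1)=3\alpha$ and $D_w(4)=\alpha+\beta+\gamma$ would coincide for $(\alpha,\beta,\gamma)=(2,3,1)$, an assignment of roles that Lemma~\ref{lem:instances} excludes. In general we cannot solve for the open weights by inspection; what we will use is that $(a-b)^2$ has the nonzero coefficient $-2$ at $ab$. This depends on the reserved set: for $13$ and $14$ the quadratic part of the product is $(a+b)(a-b)$, whose coefficient at $ab$ is $0$.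
\end{example}

\subsection*{The toggle lemma}

We need three standard facts.

\emph{Odd-degree sets.} In a connected graph, every vertex set of even size is the set of odd-degree vertices of some edge set: pair up its vertices, join each pair by a path, and add the paths modulo $2$. Conversely, by the handshake lemma, the set of odd-degree vertices of an edge set has even size.

\emph{The Combinatorial Nullstellensatz} of Alon, in the multilinear case: if a real polynomial $\Phi$ of total degree at most $N$ in $w_1,\dots,w_N$ has a nonzero coefficient at $w_1\cdots w_N$, then it is nonzero at some point of every grid $\prod_i\{\alpha_i,\beta_i\}$ with $\alpha_i\ne\beta_i$. (Take the difference $\Phi|_{w_i=\beta_i}-\Phi|_{w_i=\alpha_i}$ in each variable in turn. This kills every monomial that misses a variable, hence every monomial but $w_1\cdots w_N$, and leaves the coefficient times $\prod_i(\beta_i-\alpha_i)$, which is a signed sum of values of $\Phi$ on the grid.)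

\emph{An inner product.} For real polynomials in variables $x_v$, $v\in V$, let $\langle P,P'\rangle$ be the value at $0$ of $P(\partial)P'$, where $P(\partial)$ arises from $P$ by replacing each $x_v$ by $\partial/\partial x_v$. Distinct monomials are orthogonal, and $\prod_vx_v^{a_v}$ has squared norm $\prod_va_v!$, so this is a positive definite inner product. If $P$ and $P'$ are homogeneous of different degrees in the variables $x_v$, $v\in R$, for some $R\subset V$, they have no common monomial and $\langle P,P'\rangle=0$.

For an edge set $T$ put $\Lambda_T=\prod_{st\in T}(x_s+x_t)$. In products of differences $x_u-x_v$ over edges we fix one orientation of each edge; the choice affects only the sign.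

\begin{lemma}[Toggle lemma]\label{lem:toggle}
Consider a parity instance and $\pi\colon V\to\mathbb F_2$. Let $T\subset E$ and $Z\subset E\setminus T$ with $\deg_Z(v)\equiv\pi(v)+h(v)$ for all $v$, and let $w_0$ assign $\gamma_e$ to each $e\in Z$ and one of $\alpha_e,\beta_e$ to each $e\in E\setminus(T\cup Z)$. Let $J\subset E$ and $S\subset V$ with $|J|+|S|=|T|$, let $\kappa_u\in\mathbb R$ for $u\in S$, and put
\[
\Psi=\prod_{uv\in J}(x_u-x_v)\prod_{u\in S}x_u .
\]
If $\langle\Lambda_T,\Psi\rangle\ne0$, then $w_0$ extends to an admissible $w$ with $w(e)\in\{\alpha_e,\beta_e\}$ on $T$ such that $D_w(u)\ne\kappa_u$ for $u\in S$ and no edge in $J$ and no edge $uv$ with $\pi(u)\ne\pi(v)$ is a conflict.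
\end{lemma}

The edges of $T$ are called \emph{toggles}.

\begin{proof}
Let $N=|T|$, and regard the weights $w_e$, $e\in T$, as variables. Each $D_w(v)$ is a constant plus $\sum_{e\in T,\,e\ni v}w_e$. So $\Phi=\prod_{uv\in J}(D_w(u)-D_w(v))\prod_{u\in S}(D_w(u)-\kappa_u)$ is a product of $N$ affine functions, and its part of degree $N$ arises from $\Psi$ by the substitution $x_v=\sum_{e\in T,\,e\ni v}w_e$. Under this substitution $\partial/\partial w_{st}$ acts as $\partial/\partial x_s+\partial/\partial x_t$, by the chain rule. The coefficient of $\prod_{e\in T}w_e$ in $\Phi$ is therefore $\Lambda_T(\partial)\Psi=\langle\Lambda_T,\Psi\rangle\ne0$, and the Nullstellensatz gives values $w_e\in\{\alpha_e,\beta_e\}$ with $\Phi\ne0$. Since $Z_w=Z$, we have $\pi_w=\pi$, and \eqref{eq:A} takes care of the edges $uv$ with $\pi(u)\ne\pi(v)$.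
\end{proof}

\section{Maximum cuts supply toggles}\label{sec:cuts}

The toggle lemma asks two things of $T$ that pull in opposite directions: $T$ must be as large as the set of monochromatic edges, with $\langle\Lambda_T,\Psi\rangle\ne0$, and $E\setminus T$ should remain connected, so that it contains $Z$. We avoid computing any single $\langle\Lambda_T,\Psi\rangle$. If $\Psi$ is a linear combination of polynomials $\Lambda_T$ with $E\setminus T$ connected, then $\langle\Psi,\Psi\rangle>0$ shows that one of these $T$ works. In Example~\ref{ex:K4},
\[
-(x_1-x_2)(x_3-x_4)=(x_1+x_3)(x_2+x_4)-(x_1+x_4)(x_2+x_3).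
\]
To find such identities in general we describe the span of products of linear forms by degree conditions along lines.

\subsection*{Products of linear forms}

Let $U$ be a finite-dimensional real vector space. Elements of $U$ are linear functions on the dual space $U^*$, and elements of the symmetric algebra $\operatorname{Sym}(U)$ are the polynomial functions on $U^*$. For $P\in\operatorname{Sym}(U)$ and $\eta\in U^*$ let $\deg_\eta P$ be the degree in $\tau$ of $P(\xi+\tau\eta)$, regarded as a polynomial in $\tau$ whose coefficients are polynomials in $\xi\in U^*$, with $\deg_\eta0=-\infty$. The coefficient ring is a domain, so $\deg_\eta(PP')=\deg_\eta P+\deg_\eta P'$; also $\deg_\eta(P+P')\le\max(\deg_\eta P,\deg_\eta P')$, and $\deg_\eta y=[y(\eta)\ne0]$ for $0\ne y\in U$.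

Let $X$ be a finite family in $U$ (repetitions and the zero vector are allowed) and $W\le U$ a subspace with $\operatorname{span}X+W=U$. Let $W^\perp\subset U^*$ be the annihilator of $W$, let $\rho_X(\eta)=\#\{x\in X:x(\eta)\ne0\}$, and let $\ell_Y=\prod_{y\in Y}y$ for a subfamily $Y$. Put
\begin{align*}
\mathcal P(X;W)&=\operatorname{span}\{\ell_Y:\ Y\subset X,\ \operatorname{span}(X\setminus Y)+W=U\},\\
\mathcal D(X;W)&=\{P:\ \deg_\eta P\le\rho_X(\eta)-[\eta\in W^\perp\setminus0]\ \text{ for all }\eta\in U^*\}.
\end{align*}

\begin{lemma}\label{lem:span}
$\mathcal P(X;W)=\mathcal D(X;W)$.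
\end{lemma}

\begin{proof}
``$\subset$'': The set $\mathcal D(X;W)$ is a linear space. Let $\ell_Y\ne0$ be a generator of $\mathcal P(X;W)$. Then $\deg_\eta\ell_Y=\#\{y\in Y:y(\eta)\ne0\}\le\rho_X(\eta)$. If $0\ne\eta\in W^\perp$, then $\eta$ does not annihilate $U=\operatorname{span}(X\setminus Y)+W$, so $x(\eta)\ne0$ for some $x\in X\setminus Y$, and the bound improves by one.

``$\supset$'': We use induction on $|X|$, for all $U$ and $W$ at once. Let $P\in\mathcal D(X;W)$. If $X=\emptyset$, then $W=U$, and $P(\tau\eta)$ does not depend on $\tau$ for any $\eta$, so $P$ is a constant multiple of $\ell_\emptyset=1$. Otherwise let $x\in X$ and $X'=X\setminus x$. If $x=0$, then $\mathcal D(X;W)=\mathcal D(X';W)=\mathcal P(X';W)\subset\mathcal P(X;W)$. Let $x\ne0$.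

Restrict $P$ to the hyperplane $x^\perp=(U/\mathbb Rx)^*$, and let bars denote images in $U/\mathbb Rx$. For $\eta\in x^\perp$ we have $\rho_{\bar X'}(\eta)=\rho_X(\eta)$, the annihilator of $\bar W$ is $W^\perp\cap x^\perp$, and restriction does not increase $\deg_\eta$. So $P|_{x^\perp}\in\mathcal D(\bar X';\bar W)$, and by induction $P|_{x^\perp}=\sum_Yc_Y\ell_{\bar Y}$ with $Y\subset X'$ and $\operatorname{span}(X'\setminus Y)+\mathbb Rx+W=U$. The last condition says that $P_0=\sum_Yc_Y\ell_Y$ lies in $\mathcal P(X;W)\subset\mathcal D(X;W)$. The difference $P-P_0\in\mathcal D(X;W)$ vanishes on $x^\perp$, so $P-P_0=xP_1$, and $\deg_\eta(xP_1)=[x(\eta)\ne0]+\deg_\eta P_1$ gives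
\[
\deg_\eta P_1\le\rho_{X'}(\eta)-[\eta\in W^\perp\setminus0]\qquad\text{for all }\eta .
\]
If $\operatorname{span}X'+W=U$, induction gives $P_1\in\mathcal P(X';W)$, and $xP_1\in\mathcal P(X;W)$ because $X\setminus(Y\cup x)=X'\setminus Y$ for $Y\subset X'$. Otherwise some $\eta\in W^\perp\setminus0$ annihilates $X'$; then $\deg_\eta P_1\le-1$ and $P_1=0$.
\end{proof}

\subsection*{Application to maximum cuts}

Let $H$ be a connected graph. A \emph{maximum cut} of $H$ is a coloring $\chi\colon V(H)\to\mathbb F_2$ with the largest possible number of bichromatic edges; its complement $\chi+1$ is again one. For a coloring $\chi$ let $K$ and $I$ be the sets of bichromatic and monochromatic edges, and for $R\subset V(H)$ let $\partial R$ be the set of edges with exactly one end in $R$ and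
\[
g_H(R)=|\partial R\cap K|-|\partial R\cap I|=g_H(V(H)\setminus R).
\]
Switching the colors on $R$ changes the number of bichromatic edges by $-g_H(R)$. So $\chi$ is a maximum cut if and only if $g_H(R)\ge0$ for all $R$, and in that case $g_H(R)=0$ if and only if the switched coloring is again a maximum cut. Put $F_H=\prod_{uv\in I}(x_u-x_v)$ and $\varepsilon_v=(-1)^{\chi(v)}$, and call $Y\subset K$ \emph{removable} if $(V(H),E(H)\setminus Y)$ is connected.

\begin{lemma}\label{lem:cut}
Let $\chi$ be a maximum cut of the connected graph $H$.
\begin{itemize}
\item[(a)] $F_H$ is a linear combination of the $\Lambda_Y$ with $Y$ removable and $|Y|=|I|$.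
\item[(b)] Let $a\ne b$ be vertices such that $g_H(R)\ge1$ whenever $|R\cap\{a,b\}|=1$, and such that no bridge of $H$ separates $a$ from $b$. Then $F_H\cdot(x_a-\varepsilon_a\varepsilon_bx_b)$ is a linear combination of the $\Lambda_Y$ with $Y$ removable and $|Y|=|I|+1$.
\end{itemize}
\end{lemma}

Part (b) provides one toggle more than (a) and is needed only in Section~\ref{sec:exceptional}. Neither of its hypotheses can be omitted. If $H$ is the single edge $ab$, the first holds and no removable set has one edge; if $H$ is a triangle $abc$ with $I=\{ac\}$, the second holds, $g_H(\{a\})=0$, and no removable set has two edges.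

\begin{proof}
Let $U$ be the space of linear forms in the $x_v$ with coefficient sum $0$, so that $U^*=\mathbb R^{V(H)}/\mathbb R\mathbf 1$. Let $X=\{x_s-x_t:st\in K\}$ and $W=\operatorname{span}\{x_u-x_v:uv\in I\}$. The differences along a set of edges span $U$ if and only if these edges connect $V(H)$. So $\operatorname{span}X+W=U$, and since $E(H)\setminus Y=(K\setminus Y)\cup I$, the condition $\operatorname{span}(X\setminus Y)+W=U$ says that $Y$ is removable.

Let $\eta\in U^*$, and let $L_1,\dots,L_k$ be the level sets of a vector $(\eta_v)$ representing it. Then $\rho_X(\eta)$ and $\deg_\eta F_H$ count the edges of $K$ and of $I$ that join different levels. Such an edge lies in $\partial L_i$ for exactly two $i$, so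
\begin{equation}\label{eq:levels}
\rho_X(\eta)-\deg_\eta F_H=\tfrac12\sum_ig_H(L_i)\ge0;
\end{equation}
this is where maximality of the cut is used. If $\eta\in W^\perp\setminus0$, then $\eta$ is constant along edges of $I$ but not constant, so $\deg_\eta F_H=0$, and $\rho_X(\eta)\ge1$ as $H$ is connected. Hence $F_H\in\mathcal D(X;W)$.

In (b), $\deg_\eta(F_H\cdot(x_a-x_b))=\deg_\eta F_H+[\eta_a\ne\eta_b]$, so only $\eta$ with $\eta_a\ne\eta_b$ need attention. The levels of $a$ and of $b$ both have $g_H\ge1$, so the right side of \eqref{eq:levels} is at least $1$. If moreover $\eta\in W^\perp$, let $L$ be the level of $a$. Then $\partial L\subset K$ is nonempty and is not a single edge, since that edge would be a bridge separating $a$ from $b$. So $\rho_X(\eta)\ge2=\deg_\eta(F_H\cdot(x_a-x_b))+1$, and $F_H\cdot(x_a-x_b)\in\mathcal D(X;W)$.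

By Lemma~\ref{lem:span} both polynomials are combinations of products $\ell_Y$ with $Y$ removable. They are homogeneous of degrees $|I|$ and $|I|+1$, so only the $Y$ of that size are needed. Now substitute $x_v\mapsto\varepsilon_vx_v$. An edge $st\in K$ gives $\pm(x_s+x_t)$, an edge $uv\in I$ gives $\pm(x_u-x_v)$, and $x_a-x_b$ gives $\pm(x_a-\varepsilon_a\varepsilon_bx_b)$.
\end{proof}

\section{Graphs of odd order}\label{sec:odd}

\begin{proposition}\label{prop:global}
Consider a parity instance on $G$. If $G$ has a maximum cut $\chi$ with $\sum_{v\in V}(\chi(v)+h(v))=0$, then there is a proper admissible weighting. This is always the case when $n$ is odd.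
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:cut}(a), $F_G=\sum_Yc_Y\Lambda_Y$ with $Y$ removable and $|Y|=|I|$. Since $\langle F_G,F_G\rangle>0$, some such $Y$ has $\langle\Lambda_Y,F_G\rangle\ne0$. The set $\{v:\chi(v)+h(v)=1\}$ has even size, so it is the set of odd-degree vertices of some $Z\subset E\setminus Y$. Apply Lemma~\ref{lem:toggle} with $\pi=\chi$, $T=Y$, $J=I$, $S=\emptyset$ and $w_0(e)=\alpha_e$ outside $Y\cup Z$. If $n$ is odd, replacing $\chi$ by $\chi+1$ changes the sum by $n\equiv1$, so one of the two colorings satisfies the hypothesis.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:odd}]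
Apply Lemma~\ref{lem:instances}(b) and Proposition~\ref{prop:global} to each component with at least three vertices.
\end{proof}

For even $n$ the hypothesis of Proposition~\ref{prop:global} can fail. In a constant instance on $C_6$ the map $h$ is constant, and the only maximum cuts are the two proper colorings, each with three vertices of color $1$; by the handshake lemma neither is of the form $\pi_w$. We must then use a coloring that is not a maximum cut.

\section{Blocks, roots and patterns}\label{sec:blocks}

From now on $n\ge4$ is even, and a parity instance on $G$ is fixed. The natural repair is to single out a root $r$, color $G-r$ by a maximum cut, and choose the color of $r$ so that the parity comes out right. Two difficulties appear. The monochromatic edges at $r$ need toggles of their own, and if $r$ is a cut vertex, each component of $G-r$ imposes its own parity condition on the edges of weight $\gamma_e$ that join it to $r$. Later we must compare these conditions at different vertices, so we define them through the blocks of $G$ in a way that does not depend on the root.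

\subsection*{Branches and reference colorings}

Recall that a \emph{block} is a maximal connected subgraph without a cut vertex of its own. A block is induced, so we identify it with its vertex set; it is either a bridge with its two ends or $2$-connected, and in the second case all its vertices have degree at least $2$ in it. Every edge lies in exactly one block, and the incidence graph of blocks and cut vertices is a tree. For a block $B$ and $t\in B$, the graph $G[B-t]$ is connected and nonempty. The \emph{branch} $V_{t,B}$ is the vertex set of the component of $G-t$ that contains $B-t$. The tree structure gives $V\setminus t=\bigsqcup_{B\ni t}V_{t,B}$ and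
\begin{equation}\label{eq:branch}
V_{t,B}=(B-t)\sqcup\bigsqcup_{w\in B-t}\ \bigsqcup_{B'\ni w,\,B'\ne B}V_{w,B'} .
\end{equation}
We call $B$ \emph{odd} or \emph{even at $t$} according to the parity of $|V_{t,B}|$. As $n-1$ is odd, every vertex has an odd number of odd blocks. For a bridge $B=\{y,y'\}$ we have $|V_{y,B}|+|V_{y',B}|=n$, so $B$ has the same parity at both ends, and we speak of \emph{odd} and \emph{even bridges}.

For each pair $(t,B)$ with $t\in B$ fix, among the maximum cuts of $G[B-t]$, one that gives color $1$ to as many neighbors of $t$ as possible; call it $\chi_{t,B}$, and let $p_{t,B}$ and $q_{t,B}$ be the numbers of neighbors of $t$ in $B$ of color $0$ and $1$. Then: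
\begin{itemize}
\item[(B1)] $p_{t,B}\le q_{t,B}$ and $q_{t,B}\ge1$, since complements are allowed;
\item[(B2)] $(p_{t,B},q_{t,B})=(0,1)$ if and only if $B$ is a bridge;
\item[(B3)] if $p_{t,B}=q_{t,B}=1$, the two neighbors of $t$ in $B$ have different colors in every maximum cut of $G[B-t]$, since otherwise $q_{t,B}=2$ would be attainable.
\end{itemize}
Extend $\chi_{t,B}$ to $\hat\chi_{t,B}\colon V_{t,B}\to\mathbb F_2$ by recursion on the size of the branch: $\hat\chi_{t,B}=\chi_{t,B}$ on $B-t$, and $\hat\chi_{t,B}(w')=\chi_{t,B}(w)+\hat\chi_{w,B'}(w')$ for $w'\in V_{w,B'}$ as in \eqref{eq:branch}. Thus $\hat\chi_{t,B}$ records colors relative to the color of $t$. Put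
\[
k_{t,B}=\sum_{w\in V_{t,B}}\bigl(\hat\chi_{t,B}(w)+h(w)\bigr),\qquad\theta_t=h(t)+\sum_{B\ni t}k_{t,B}\qquad\text{in }\mathbb F_2 .
\]

\subsection*{Patterns}

Fix a root $r$. Each block $B$ has a unique vertex $t_B$ nearest to $r$. The \emph{cores} $C_B=B-t_B$ partition $V\setminus r$. The edges of $B$ at $t_B$ form the \emph{star} of $B$, and the stars together with the edge sets $E(C_B)$ of the graphs $G[C_B]$ partition $E$. For $w\in C_B$, the blocks $B'\ne B$ containing $w$ have $t_{B'}=w$; they are the \emph{child blocks} of $w$. See Figure~\ref{fig:blocks}.

\begin{figure}[ht]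
\centering
\begin{tikzpicture}[scale=1.15,v/.style={circle,draw,inner sep=2pt}]
\node[v,label=above:$r$] (r) at (0,2) {};
\node[v,fill] (l) at (2.6,1) {};
\node[v,fill] (a) at (-1.2,1) {};
\node[v] (b) at (0,1) {};
\node[v,fill] (c) at (1.2,1) {};
\node[v] (d) at (-1.2,0) {};
\node[v,fill] (e) at (0.7,0) {};
\node[v] (f) at (1.7,0) {};
\draw[very thick] (a)--(b) (b)--(c) (e)--(f);
\draw (r)--(a) (r)--(c) (r)--(l) (a)--(d) (c)--(f);
\draw[dashed] (r)--(b) (c)--(e);
\end{tikzpicture}
\caption{A graph with four blocks, rooted at $r$, and a $2$-coloring that is a maximum cut on every core. Edges inside cores are thick. The other edges are star edges, dashed if both ends have the same color. The block with four vertices is even at $r$ (its branch has six vertices) and has $(p,q)=(1,2)$ there; the bridge at $r$ is odd.}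
\label{fig:blocks}
\end{figure}

A \emph{pattern} consists of $\omega\in\mathbb F_2$ and $\varphi_B\in\mathbb F_2$ for the blocks $B\ni r$. It defines the coloring $\pi(r)=\omega$ and $\pi(w)=\omega+\varphi_B+\hat\chi_{r,B}(w)$ for $w\in V_{r,B}$: we may flip whole branches at the root, and nothing else. If $t=t_B\ne r$, then $\pi(w)=\pi(t)+\hat\chi_{t,B}(w)$ on $V_{t,B}$. Indeed, let $t\in C_{B_0}$ and $t_0=t_{B_0}$; by induction on the distance from $r$, $\pi-\hat\chi_{t_0,B_0}$ is constant on $V_{t_0,B_0}$, and $\hat\chi_{t_0,B_0}(w)=\hat\chi_{t_0,B_0}(t)+\hat\chi_{t,B}(w)$ by definition. In particular $\pi$ is a maximum cut on every core; let $K_B$ and $I_B$ be the sets of bichromatic and monochromatic edges of $G[C_B]$, and $F_B=F_{G[C_B]}$.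

A star edge $t_Bw$ is \emph{same} if $\pi(w)=\pi(t_B)$ and \emph{opposite} otherwise; $s_B$ is the number of same edges in the star of $B$. The star has $p_{t_B,B}$ same and $q_{t_B,B}$ opposite edges, except when $t_B=r$ and $\varphi_B=1$, where the numbers are exchanged. Put
\begin{equation}\label{eq:z}
z_B=\sum_{w\in V_{t_B,B}}\bigl(\pi(w)+h(w)\bigr)=\begin{cases}|V_{t_B,B}|\,\pi(t_B)+k_{t_B,B},&t_B\ne r,\\[2pt] |V_{r,B}|\,(\omega+\varphi_B)+k_{r,B},&t_B=r.\end{cases}
\end{equation}
The star of $B$ consists of the edges leaving $V_{t_B,B}$. So if $\pi_w=\pi$, the handshake lemma shows that the number of star edges of $B$ in $Z_w$ has parity $z_B$. If $B$ is even at $t_B$, then $z_B=k_{t_B,B}$ whatever the pattern. By \eqref{eq:branch}, for every block $B$,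
\begin{equation}\label{eq:core}
\sum_{w\in C_B}\bigl(\pi(w)+h(w)\bigr)+z_B+\sum_{B':\,t_{B'}\in C_B}z_{B'}=0 .
\end{equation}
The pattern is \emph{feasible} if $\sum_{v\in V}(\pi(v)+h(v))=0$, that is, if $\pi(r)+h(r)=\sum_{B\ni r}z_B$. By \eqref{eq:z} the right side is $(n-1)\omega+\sum_{B\text{ odd at }r}\varphi_B+\sum_{B\ni r}k_{r,B}$. As $n$ is even, $\omega$ cancels:
\begin{equation}\label{eq:feasible}
\text{the pattern is feasible}\iff\sum_{B\text{ odd at }r}\varphi_B=\theta_r .
\end{equation}
So $\theta_r$ is the parity defect of the patterns with $\varphi=0$, it is repaired by flipping one odd branch, and $\omega$ remains free.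

\section{Plans and their realization}\label{sec:plans}

Lemma~\ref{lem:cut} provides toggles for the monochromatic edges inside cores. For the same star edges at a vertex $t$ we reserve equally many opposite star edges at $t$. At the root this may be impossible after a flip, so we allow the root to opt out. We also allow a vertex $u$ to spend one further toggle on avoiding a prescribed value $\kappa_u$.

\begin{definition}\label{def:plan}
Fix a root, declared \emph{regular} or \emph{exceptional}, and a pattern. A \emph{plan} consists of: for each block $B$, a set $\Gamma_B$ of star edges with $|\Gamma_B|\equiv z_B$ and a set $A_B$ of opposite star edges disjoint from $\Gamma_B$, where $A_B=\emptyset$ for $B\ni r$ if $r$ is exceptional; a prescribed value in $\{\alpha_e,\beta_e\}$ for every other star edge $e$; and a set $S\subset V\setminus r$ with reals $\kappa_u$, $u\in S$. Put $\Gamma=\bigcup_B\Gamma_B$, $A=\bigcup_BA_B$ and $\nu_t=\sum_{B:\,t_B=t}|A_B|$. The plan is \emph{balanced at $t$} if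
\begin{equation}\label{eq:balance}
\nu_t=\sum_{B:\,t_B=t}s_B+[t\in S],
\end{equation}
and \emph{balanced} if this holds for all $t$, except $t=r$ when $r$ is exceptional.
\end{definition}

\begin{proposition}\label{prop:realize}
For a feasible pattern and a balanced plan there is an admissible $w$ such that
\begin{itemize}
\item[(i)] $w(e)=\gamma_e$ on $\Gamma$, $w(e)\in\{\alpha_e,\beta_e\}$ on $A$, and the other star edges have the prescribed values;
\item[(ii)] every vertex of a core with at least two vertices is incident with an edge $e$ of that core with $w(e)\in\{\alpha_e,\gamma_e\}$;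
\item[(iii)] $D_w(u)\ne\kappa_u$ for $u\in S$;
\item[(iv)] there is no conflict, except possibly same edges at $r$ when $r$ is exceptional.
\end{itemize}
\end{proposition}

\begin{proof}
Let $J_0$ be the set of same star edges, without those at $r$ if $r$ is exceptional, and let $J=J_0\cup\bigcup_BI_B$. The polynomial of the toggle lemma is
\[
\Psi=\prod_BF_B\cdot\prod_{t_Bw\in J_0}(x_{t_B}-x_w)\cdot\prod_{u\in S}x_u,\qquad\text{and we put}\qquad\Omega=\prod_BF_B\cdot\Lambda_A .
\]
Summing \eqref{eq:balance} over $t$ gives $|A|=|J_0|+|S|$, so $\deg\Omega=\deg\Psi$.

\emph{Step 1: $\langle\Omega,\Psi\rangle>0$.} The polynomials $\Omega$ and $\Psi$ differ, so positivity is not automatic; the point is that the factors $x_{t_B}+x_w$ and $x_{t_B}-x_w$ reach into opposite color classes of the core, and only their common variable $x_{t_B}$ can contribute. Expand by choosing one of the two terms in each of these star factors; this writes $\langle\Omega,\Psi\rangle$ as a sum of products $\langle\Omega^*,\Psi^*\rangle$. For a fixed choice let $i_B$ and $j_B$ be the numbers of edges of $A_B$ and of $J_0$ in the star of $B$ for which the end in $C_B$ is chosen.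 We show by induction on $|V_{t_B,B}|$ that $\langle\Omega^*,\Psi^*\rangle\ne0$ forces $i_B=j_B=0$. Assume this for the child blocks of all $w\in C_B$. Then these blocks contribute $x_w^{\nu_w}$ to $\Omega^*$, and, together with the factor $x_w$ for $w\in S$, they contribute $x_w^{\nu_w}$ to $\Psi^*$ as well, by \eqref{eq:balance}. Split $C_B=C^=\sqcup C^{\ne}$ according to whether $\pi(w)=\pi(t_B)$. The edges of $I_B$ lie inside the two parts, so $F_B$ is homogeneous in the variables of each part. The edges of $A_B$ end in $C^{\ne}$ and the same edges of the star end in $C^=$. Hence the degree of $\Omega^*$ in the variables of $C^{\ne}$ exceeds that of $\Psi^*$ by $i_B$, and the degree of $\Psi^*$ in the variables of $C^=$ exceeds that of $\Omega^*$ by $j_B$. Both must vanish.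

So only the choice of $x_{t_B}$ in every factor contributes. For it, $\Omega^*=\Psi^*=\Theta$ with $\Theta=\prod_BF_B\prod_{t\in V}x_t^{\nu_t}$; at $t=r$ this holds by \eqref{eq:balance} if $r$ is regular, and both exponents are $0$ if $r$ is exceptional. Thus $\langle\Omega,\Psi\rangle=\langle\Theta,\Theta\rangle>0$.

\emph{Step 2: toggles.} Expand each factor $F_B$ of $\Omega$ by Lemma~\ref{lem:cut}(a). By Step 1 there are sets $Y_B\subset K_B$, removable in $G[C_B]$, with $|Y_B|=|I_B|$ and $\langle\Lambda_T,\Psi\rangle\ne0$ for $T=A\cup\bigcup_BY_B$; also $|T|=|J|+|S|$.

\emph{Step 3: the set $Z$.} In each core choose $Z_B\subset E(C_B)\setminus Y_B$ with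
\begin{equation}\label{eq:ZB}
\deg_{Z_B}(w)\equiv\pi(w)+h(w)+\deg_\Gamma(w)\qquad(w\in C_B).
\end{equation}
As $Y_B$ is removable, this is possible if the right sides sum to $0$ over $C_B$. An edge of $\Gamma$ that meets $C_B$ lies in the star of $B$ or in the star of some $B'$ with $t_{B'}\in C_B$, and each edge of these stars has exactly one end in $C_B$. So $\sum_{w\in C_B}\deg_\Gamma(w)\equiv z_B+\sum_{t_{B'}\in C_B}z_{B'}$, and the sum is $0$ by \eqref{eq:core}. Let $Z=\Gamma\cup\bigcup_BZ_B$. Then $\deg_Z\equiv\pi+h$ on the cores by \eqref{eq:ZB}, and at $r$ because $\deg_Z(r)\equiv\sum_{B\ni r}z_B$ and the pattern is feasible.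

Let $w_0$ be $\gamma_e$ on $Z$, $\alpha_e$ on the core edges outside $T\cup Z$, and the prescribed value on the star edges outside $\Gamma\cup A$. Lemma~\ref{lem:toggle} gives $w$ with (i) and (iii), and with (iv) because $J$ contains all monochromatic edges other than the same edges at an exceptional root. Finally (ii) holds because $E(C_B)\setminus Y_B$ connects $C_B$ and carries only the weights $\alpha_e,\gamma_e$.
\end{proof}

\begin{definition}\label{def:standard}
Let $B$ be a block whose star has at least as many opposite as same edges. The \emph{standard recipe} for $B$ is: $\Gamma_B=\emptyset$ if $z_B=0$; if $z_B=1$, then $\Gamma_B$ is a single edge, a same edge if there is one; $A_B$ consists of $s_B$ opposite edges outside $\Gamma_B$; all other star edges get $\alpha_e$.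
\end{definition}

The set $A_B$ exists, since $\Gamma_B$ contains an opposite edge only when $s_B=0$. By (B1) the recipe applies to every block with $t_B\ne r$ and to the blocks at $r$ with $\varphi_B=0$; for these, with $t=t_B$, the number of star edges with prescribed value $\alpha_e$ is $(p_{t,B}+q_{t,B})-p_{t,B}-z_B=q_{t,B}-z_B$, where $z_B$ is read as an integer. If the recipe is used for all $B$ with $t_B=t$ and $t\notin S$, the plan is balanced at $t$.

\section{A regular root}\label{sec:regular}

\begin{proposition}\label{prop:regular}
A proper admissible weighting exists if some vertex $r$ satisfies one of the following: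
\begin{itemize}
\item[(a)] $\theta_r=0$;
\item[(b)] $\theta_r=1$ and $p_{r,B_0}=q_{r,B_0}$ for some block $B_0$ that is odd at $r$;
\item[(c)] $\theta_r=1$ and more than one block is odd at $r$.
\end{itemize}
\end{proposition}

\begin{proof}
Take $r$ as a regular root, $S=\emptyset$, and the standard recipe for all blocks with $t_B\ne r$. By Proposition~\ref{prop:realize} it suffices to find a feasible pattern and to complete the plan so that it is balanced at $r$. We omit the index $r$ in $p_{r,B},q_{r,B},k_{r,B}$.

(a) The pattern $\varphi=0$ is feasible by \eqref{eq:feasible}; use the standard recipe at $r$.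

(b) Put $\varphi_{B_0}=1$ and $\varphi_B=0$ otherwise; this is feasible. The star of $B_0$ has equally many same and opposite edges, so the standard recipe applies to all blocks at $r$.

(c) Flipping an odd block $B_0$ now creates a deficit of $q_{B_0}-p_{B_0}$ opposite edges, which a second odd block can cover. Let $B_0$ be an odd block with $q_B-p_B$ minimal and $B_1$ another odd block. Put $\varphi_{B_0}=1$ and $\varphi_B=0$ otherwise, and choose $\omega$ with $z_{B_1}=\omega+k_{B_1}=0$. Choose $\Gamma_B$ for $B\ni r$ as in Definition~\ref{def:standard}. The number of opposite edges outside $\Gamma_B$ is $p_{B_0}$ for $B_0$, whose star has $q_{B_0}\ge1$ same edges; it is $q_{B_1}$ for $B_1$, as $\Gamma_{B_1}=\emptyset$; and it is at least $p_B$ for the other blocks. The number of same edges at $r$ is $q_{B_0}+p_{B_1}+\sum_{B\ne B_0,B_1}p_B$. Since $p_{B_0}+q_{B_1}\ge q_{B_0}+p_{B_1}$, the sets $A_B$ can be chosen so that \eqref{eq:balance} holds at $r$. Prescribe $\alpha_e$ on the remaining edges at $r$.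
\end{proof}

What is left is the following situation.
\begin{itemize}
\item[$(\star)$] $n\ge4$ is even, $\theta_v=1$ for all $v$, and every vertex $v$ has exactly one odd block $B_1(v)$, which satisfies $p_{v,B_1(v)}<q_{v,B_1(v)}$.
\end{itemize}

\section{An exceptional root}\label{sec:exceptional}

So far only \eqref{eq:A} was used. From now on the instance is constant, $D_w=d_w$, and we use that $\beta$ is the same on all edges and larger than $\alpha$ and $\gamma$. Under $(\star)$ a feasible pattern must flip $B_1(r)$, whose star then has more same than opposite edges. We give up toggles at $r$ and separate $r$ from its same neighbors by size.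

\begin{example}\label{ex:C6}
On the cycle $v_0v_1\cdots v_5$ every vertex has one block, which is odd with $(p,q)=(0,2)$, and $\theta_v=1$, because $\varphi=0$ gives a proper coloring, which is not feasible. Take $r=v_0$ and flip, so that $v_0,v_1,v_3,v_5$ get one color. The weights $\beta,\alpha,\gamma,\gamma,\alpha,\beta$ along the cycle give the weighted degrees $2\beta,\ \alpha+\beta,\ \alpha+\gamma,\ 2\gamma,\ \alpha+\gamma,\ \alpha+\beta$. The four core edges are settled by parity. The edges $v_0v_1$ and $v_0v_5$ are settled by size: all edges at the root have the largest weight, while $v_1$ and $v_5$ see a smaller weight in the core, as Proposition~\ref{prop:realize}(ii) guarantees in general.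
\end{example}

In general the root cannot have weight $\beta$ on all its edges: an even block $B$ at $r$ with $k_{r,B}=1$ forces an edge of weight $\gamma$ into its star. This suggests the root-independent potential
\[
M(u)=\beta\,d(u)-(\beta-\gamma)\sum_{B\text{ even at }u}k_{u,B},
\]
where $k_{u,B}$ is read as an integer $0$ or $1$. We will achieve $d_w(r)=M(r)$ and $d_w(u)\le M(u)$ for the competing neighbors $u$, and then look for a reason for strict inequality. Call $u$ \emph{tight} if $q_{u,B}=k_{u,B}=1$ for every block $B$ that is even at $u$.

\begin{proposition}\label{prop:exceptional}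
Assume $(\star)$, and let $r$ be a vertex with $M(r)\ge M(u)$ for all neighbors $u$ of $r$, except possibly those for which $ru$ is an even bridge. A proper weighting exists in each of the following cases:
\begin{itemize}
\item[(a)] $B_1(r)$ is not a bridge;
\item[(b)] $B_1(r)=\{r,u\}$ is a bridge, and $M(u)<M(r)$ or $u$ is not tight;
\item[(c)] $B_1(r)=\{r,u\}$ is a bridge, $u$ is tight, and $p_{u,B'}=1$ for some block $B'$ that is even at $u$.
\end{itemize}
\end{proposition}

\begin{proof}[Proof of (a) and (b)]
\emph{The plan.} Take $r$ as an exceptional root, $\varphi_{B_1(r)}=1$ and $\varphi_B=0$ otherwise; this is feasible by \eqref{eq:feasible}. Choose $\omega$ with $z_{B_1(r)}=\omega+1+k_{r,B_1(r)}=0$. For the even blocks $B$ at $r$ we have $z_B=k_{r,B}$. For $B\ni r$ let $\Gamma_B$ be one star edge if $z_B=1$ and empty otherwise, and prescribe $\beta$ on all other edges at $r$. Then $d_w(r)=M(r)$ for every $w$ with property (i) of Proposition~\ref{prop:realize}.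

For blocks with $t_B\ne r$ use the standard recipe, with one modification. A neighbor $v$ of $r$ may satisfy $k_{v,B}=1$ for the block $B\ni r,v$, and then $M(v)$ accounts for an edge of weight $\gamma$ that the plan does not place at $v$. Such a $B$ is even at $v$, so $B_1(v)$ is a child block of $v$, and it will either supply the missing edge or a spare toggle. Let $S$ be the set of neighbors $v$ of $r$ with $\pi(v)=\pi(r)$ such that $B_1(v)$ is a child block of $v$ with $z_{B_1(v)}=0$. For $v\in S$ put $\kappa_v=M(r)$ and add one more opposite edge to $A_{B_1(v)}$; it exists because $\Gamma_{B_1(v)}=\emptyset$ and $q_{v,B_1(v)}>p_{v,B_1(v)}$ by $(\star)$. The plan is balanced; take $w$ from Proposition~\ref{prop:realize}. Only edges $rv$ with $\pi(v)=\pi(r)$ can be conflicts, and by (iii) not those with $v\in S$. Let $v\notin S$ be a neighbor of $r$ with $\pi(v)=\pi(r)$, and let $B$ be the block containing $rv$, so $t_B=r$.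

\emph{Edges of weight $\gamma$ below $v$.} We claim that the stars of the child blocks of $v$ contain at least $\sum_{B'\text{ even at }v}k_{v,B'}$ edges of weight $\gamma$; since all weights are at most $\beta$, this gives $d_w(v)\le M(v)$. The star of a child block $B'$ contains $z_{B'}$ such edges, and $z_{B'}=k_{v,B'}$ if $B'$ is even at $v$. If $B_1(v)=B$, the child blocks are exactly the even blocks at $v$, and the claim follows. Otherwise $B$ is even at $v$ and $B_1(v)$ is a child block with $z_{B_1(v)}=1$, as $v\notin S$; the count is then $1+\sum_{B'\text{ even},\,B'\ne B}k_{v,B'}\ge\sum_{B'\text{ even}}k_{v,B'}$.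

\emph{$B$ is not a bridge.} By Proposition~\ref{prop:realize}(ii), $v$ has a further edge of weight less than $\beta$, in the core $B-r$. So $d_w(v)<M(v)\le M(r)=d_w(r)$.

\emph{$B$ is a bridge.} If it is even, then $\varphi_B=0$ and $\chi_{r,B}(v)=1$ give $\pi(v)\ne\pi(r)$, contrary to the choice of $v$; this is why even bridges are exempt in the hypothesis. So $B$ is odd and $B=B_1(r)$. This proves (a), and it shows that in cases (b) and (c) only the edge $ru$ remains.

Let $B_1(r)=\{r,u\}$. This bridge is odd at $u$ too, so it equals $B_1(u)$, all child blocks of $u$ are even at $u$, $u\notin S$, and $M(u)\le M(r)$ by hypothesis. The standard recipe puts $\alpha$ on $q_{u,B'}-k_{u,B'}\ge0$ edges in the star of each child block $B'$, so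
\[
d_w(u)\le M(u)-(\beta-\alpha)\sum_{B'}(q_{u,B'}-k_{u,B'}).
\]
As $q_{u,B'}\ge1\ge k_{u,B'}$, the sum vanishes only if $u$ is tight. Hence $d_w(u)<M(r)=d_w(r)$ in case (b).
\end{proof}

In case (c) the star of $B'$ has two edges; the standard recipe gives one the weight $\gamma$ and makes the other a toggle, which might receive $\beta$. We want to fix the latter at $\alpha$, and so we need a replacement toggle inside the core of $B'$. Property (B3) makes this possible.

\begin{lemma}\label{lem:extra}
Let $\chi$ be a maximum cut of a connected graph $H$, and let $a,b$ be vertices that have different colors in every maximum cut of $H$. Then there are a partition $V(H)=C^1\sqcup C^2$ with $a\in C^1$, $b\in C^2$ and no edge of $I$ between the parts, a vertex $b'\in C^2$ and a sign $\varepsilon$ such that $F_H\cdot(x_a+\varepsilon x_{b'})$ is a linear combination of polynomials $\Lambda_Y$ with $Y\subset K$ and $|Y|=|I|+1$, where either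
\begin{itemize}
\item[(i)] every $Y$ that occurs is removable, or
\item[(ii)] for every $Y$ that occurs and $i=1,2$, the edges of $H[C^i]$ outside $Y$ connect $C^i$.
\end{itemize}
\end{lemma}

\begin{proof}
If $R$ contains exactly one of $a,b$, then $g_H(R)\ge1$, for otherwise switching on $R$ would give a maximum cut in which $a$ and $b$ have the same color. If no bridge of $H$ separates $a$ from $b$, let $C^1,C^2$ be the color classes, $b'=b$ and $\varepsilon=1=-\varepsilon_a\varepsilon_b$; Lemma~\ref{lem:cut}(b) gives (i).

Otherwise choose a bridge $e$ separating $a$ from $b$ for which the component $C^1\ni a$ of $H-e$ is as small as possible. Let $C^2$ be the other component, $e=a'b'$ with $a'\in C^1$, $b'\in C^2$, and $H^i=H[C^i]$. Since $\partial C^1=\{e\}$ and $g_H(C^1)\ge0$, we have $e\in K$, so $F_H=F_{H^1}F_{H^2}$ and $\varepsilon_{a'}\varepsilon_{b'}=-1$. For $R\subset C^1$ with $a'\notin R$ the boundaries of $R$ in $H^1$ and in $H$ agree, so $g_{H^1}(R)=g_H(R)\ge0$; as $g_{H^1}$ is invariant under complementation in $C^1$, $\chi$ restricts to a maximum cut of $H^1$, and by symmetry of $H^2$. With $\varepsilon=\varepsilon_a\varepsilon_{a'}$,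
\[
F_H\cdot(x_a+\varepsilon x_{b'})=F_{H^1}\cdot(x_a-\varepsilon_a\varepsilon_{a'}x_{a'})\cdot F_{H^2}+\varepsilon\,F_{H^1}F_{H^2}\,\Lambda_{\{e\}} .
\]
Lemma~\ref{lem:cut}(a) for $H^1$ and $H^2$ writes the second summand in the form (ii). The first summand is $0$ if $a=a'$. If $a\ne a'$, we check the hypotheses of Lemma~\ref{lem:cut}(b) for $a,a'$ in $H^1$. A bridge of $H^1$ separating $a$ from $a'$ would be a bridge of $H$ separating $a$ from $b$ with a smaller side at $a$, because $C^2$ is attached to $C^1$ only at $a'$. If $R\subset C^1$ contains exactly one of $a,a'$, we may assume $a\in R\not\ni a'$ by complementation, and then $g_{H^1}(R)=g_H(R)\ge1$, as $R$ contains $a$ and not $b$. So Lemma~\ref{lem:cut}(b) for $H^1$ and (a) for $H^2$ write the first summand in the form (ii).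
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:exceptional}(c)]
Keep the root, the pattern and the plan of the previous proof, except at $B'$. Here $p_{u,B'}=q_{u,B'}=k_{u,B'}=1$, so $z_{B'}=1$, and $u$ has two neighbors $a,b$ in $B'$, with $ua$ same and $ub$ opposite. By (B3), Lemma~\ref{lem:extra} applies to $H=G[C_{B'}]$ with the coloring $\pi$. Put $A_{B'}=\emptyset$, let $\Gamma_{B'}$ be $\{ua\}$ or $\{ub\}$, and prescribe $\alpha$ on the other edge. In case (i) of the lemma take $\Gamma_{B'}=\{ua\}$. In case (ii) the set $Z_{B'}$ will have to be found in $C^1$ and $C^2$ separately. Exchanging $\{ua\}$ and $\{ub\}$ changes $\sum_{w\in C^1}(\pi(w)+h(w)+\deg_\Gamma(w))$ by $1$, since $a\in C^1$ and $b\notin C^1$; choose $\Gamma_{B'}$ so that this sum is $0$. The sum over $C_{B'}$ is $0$ as in Step 3 of the proof of Proposition~\ref{prop:realize}, so the sum over $C^2$ is $0$ as well.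

The new plan is balanced except at $u$, where $\nu_u=\sum_{B'':\,t_{B''}=u}s_{B''}-1$. We go through the proof of Proposition~\ref{prop:realize} with $\Psi,\Omega,\Theta$ formed from the new plan and with $\Omega'=\Omega\cdot(x_a+\varepsilon x_{b'})$ in place of $\Omega$; now $\deg\Omega'=\deg\Psi$.

\emph{Step 1.} Expand the star factors and the new factor, and consider a nonzero term. For a block $B''$ other than $B'$ and $\{r,u\}$, the core of $B''$ and the cores below it contain neither $u$ nor a vertex of $C_{B'}$, so the induction gives $i_{B''}=j_{B''}=0$ as before. The star of $\{r,u\}$ contributes no factor because $r$ is exceptional, and the star of $B'$ contributes only the factor $x_u-x_a$ of $\Psi$. The polynomial $F_{B'}$ is homogeneous in the variables of $C^1$ and in those of $C^2$, and the plan is balanced at all vertices of $C_{B'}$. In $C^2$ the degree of the term of $\Omega'$ exceeds that of the term of $\Psi$ by $1$ if $\varepsilon x_{b'}$ is chosen, so $x_a$ is chosen. Comparing degrees in $C^1$ then shows that $-x_a$ is chosen from $x_u-x_a$. So one term remains. In it the exponent of $x_u$ on the side of $\Psi$ is $\sum s_{B''}-1=\nu_u$,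 and $\langle\Omega',\Psi\rangle=\langle x_a\Theta,-x_a\Theta\rangle\ne0$.

\emph{Steps 2 and 3.} Expand $F_{B'}\cdot(x_a+\varepsilon x_{b'})$ by Lemma~\ref{lem:extra} and the other $F_B$ by Lemma~\ref{lem:cut}(a). This gives $T$ with $\langle\Lambda_T,\Psi\rangle\ne0$ and $|T|=|J|+|S|$, where $|Y_{B'}|=|I_{B'}|+1$. In case (i), $Z_{B'}$ is chosen as before. In case (ii) we satisfy \eqref{eq:ZB} by a union of two sets, one among the edges of $H[C^i]$ outside $Y_{B'}$ for each $i$; this is possible because both parity sums are $0$. The toggle lemma gives $w$ with properties (i), (iii), (iv) of Proposition~\ref{prop:realize}, and with (ii) for all cores other than $C_{B'}$.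

The treatment of the edges $rv$, $v\ne u$, used (ii) only for cores of blocks at $r$ and the plan only at $r$ and $v$, so it is unchanged. For $ru$: the star of $B'$ has the weights $\gamma$ and $\alpha$, and the star of every other child block of $u$ contains an edge of weight $\gamma$, since $u$ is tight. Therefore $d_w(u)\le M(u)-(\beta-\alpha)<M(u)\le M(r)=d_w(r)$.
\end{proof}

\section{Stuck pairs and the end of the proof}\label{sec:stuck}

Assume $(\star)$. A \emph{stuck pair} is an odd bridge $\{r,u\}$ such that every other block $B$ at a vertex $v\in\{r,u\}$ is a bridge with $k_{v,B}=1$; by $(\star)$ these other bridges are even. With $r$ as the root, every feasible pattern gives $r$ and $u$ the same color and forces weight $\gamma$ on all edges at $r$ and $u$ other than $ru$, so $d_w(r)-d_w(u)=M(r)-M(u)$. If $M(r)=M(u)$, this root is useless. We first show that nothing else can go wrong, even if $M$ is maximized only over a part of the graph cut off by even bridges.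

\begin{lemma}\label{lem:stuck}
Assume $(\star)$ and that $G$ has no proper weighting. Let $R\subset V$ be nonempty, and let every edge with exactly one end in $R$ be an even bridge. Then $R$ contains a stuck pair $\{r,u\}$ with $M(r)=M(u)=\max_RM$.
\end{lemma}

\begin{proof}
Every vertex maximizing $M$ over $R$ satisfies the hypothesis of Proposition~\ref{prop:exceptional}. Let $r$ be one. By (a), $B_1(r)=\{r,u\}$ is a bridge. It is odd, so $u\in R$ and $B_1(u)=\{r,u\}$. By (b), $M(u)=M(r)$ and $u$ is tight. So $u$ also maximizes $M$ over $R$, and (b) with root $u$ shows that $r$ is tight. By (c), with root $r$ and with root $u$, no block $B$ that is even at $v\in\{r,u\}$ has $p_{v,B}=1$. Such a block has $q_{v,B}=k_{v,B}=1$ by tightness and $p_{v,B}\le1$ by (B1), so $p_{v,B}=0$, and $B$ is a bridge by (B2).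
\end{proof}

To exclude stuck pairs we descend through their even bridges into smaller and smaller branches. The descent ends because an even bridge cannot have $k=1$ at both ends.

\begin{lemma}\label{lem:bridge}
Assume $(\star)$. If $B=\{y,y'\}$ is an even bridge, then $k_{y,B}+k_{y',B}=1$ in $\mathbb F_2$.
\end{lemma}

\begin{proof}
By \eqref{eq:branch}, $V_{y',B}$ consists of $y$ and the branches $V_{y,B'}$ with $B'\ni y$, $B'\ne B$. We have $\hat\chi_{y',B}(y)=1$ and $\hat\chi_{y',B}=1+\hat\chi_{y,B'}$ on $V_{y,B'}$. Hence
\[
k_{y',B}=1+h(y)+\sum_{B'\ne B}\bigl(|V_{y,B'}|+k_{y,B'}\bigr)=|V_{y',B}|+h(y)+\sum_{B'\ne B}k_{y,B'}=\theta_y+k_{y,B}=1+k_{y,B}.\qedhere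
\]
\end{proof}

\begin{proposition}\label{prop:star}
A constant instance satisfying $(\star)$ has a proper weighting.
\end{proposition}

\begin{proof}
Suppose not. By Lemma~\ref{lem:stuck} with $R=V$, stuck pairs exist. A \emph{side branch} of a stuck pair is a branch $V_{x,B}$, where $x$ belongs to the pair and $B\ni x$ is a block other than the pair. Every stuck pair has a side branch, since $G$ is connected and $n\ge4$. Among the side branches of all stuck pairs choose a smallest one, $R=V_{x,\{x,x'\}}$. Then $k_{x,\{x,x'\}}=1$, and the even bridge $xx'$ is the only edge leaving $R$. Lemma~\ref{lem:stuck} gives a stuck pair $\{r,u\}\subset R$ with $M(r)=M(u)=\max_RM$.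

\emph{Every side branch of $\{r,u\}$ contains $x$.} Let $R'=V_{y,B}$ be one, $y\in\{r,u\}$, and suppose $x\notin R'$. The set $V\setminus R$ consists of $x$ and components of $G-x$, so it is connected; it avoids $y$, so it lies in the component of $G-y$ that contains $x$, which is not $R'$. Hence $R'\subset R\setminus y$, contrary to the minimality of $R$.

\emph{The shape of the pair.} Two side branches at the same vertex are disjoint, and a side branch at $u$ lies in $V_{r,\{r,u\}}$ by \eqref{eq:branch}, which is disjoint from the side branches at $r$. So $\{r,u\}$ has exactly one side branch. Write $\{r,u\}=\{y,y'\}$ with the side branch $V_{y,\{y,v\}}$ at $y$. Then $y'$ is a leaf and $d(y)=2$, so $M(y')=\beta$ and $M(y)=2\beta-(\beta-\gamma)=\beta+\gamma$. Equality of the two forces $\gamma=0$, hence $\beta>0$ and $\max_RM=\beta$. The bridge $\{y,v\}$ is even with $k_{y,\{y,v\}}=1$, so $k_{v,\{y,v\}}=0$ by Lemma~\ref{lem:bridge}.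

If $v\notin R$, then $yv$ is the edge leaving $R$, so $y=x'$ and $v=x$, and $k_{x,\{x,x'\}}=0$, a contradiction. Let $v\in R$. With $\gamma=0$ and $d_B(v)$ the degree of $v$ in $B$,
\[
M(v)=\beta\,d_{B_1(v)}(v)+\sum_{B\text{ even at }v}\beta\,\bigl(d_B(v)-k_{v,B}\bigr).
\]
The first term is at least $\beta$, the block $\{y,v\}$ contributes $\beta$, and the other summands are nonnegative. So $M(v)\ge2\beta>\beta=\max_RM$, again a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main} and Corollary~\ref{cor:groups}]
By Lemma~\ref{lem:integers} it suffices to find a proper $Q$-edge weighting for $Q\subset\mathbb Z$ with $|Q|=3$ and $G$ connected with $n\ge3$; niceness is used to exclude $n=2$. By Lemma~\ref{lem:instances}(a) this amounts to a proper weighting of a constant instance. If $n$ is odd, apply Proposition~\ref{prop:global}. If $n$ is even, either Proposition~\ref{prop:regular} applies, or, by (B1), condition $(\star)$ holds and Proposition~\ref{prop:star} applies.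
\end{proof}

\begin{thebibliography}{1}
\bibitem{Deng} Kecai Deng, \emph{Regular graphs are universally 3-edge-weightable}, arXiv:2602.06659 (2026).
\end{thebibliography}
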